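\title{The total-degree degeneration of the Grassmannian of symmetric involutions}

\begin{abstract}
The Grassmannian of $k$-dimensional subspaces of $\mathbb R^n$ is modeled by the symmetric matrices $X$ with $X^2=I_n$ and $\operatorname{tr}X=2k-n$. We determine the ideal generated by the top-degree forms of the polynomials vanishing on the complexification of this model. It is generated by the entries of $X^2$, the trace of $X$ and the minors of $X$ of size $\min(k,n-k)+1$, and it is radical. The minors are superfluous exactly when $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$; the case $k=\lfloor n/2\rfloor$ is a conjecture of Devriendt, Friedman, Reinke and Sturmfels. The proof counts irreducible $O(n)$-summands in each degree: traceless tensors give an upper bound, and explicit highest weight vectors give a lower bound.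
\end{abstract}

\section{Introduction}\label{sec:intro}

A $k$-dimensional subspace $W\subseteq\mathbb R^n$ is determined by the linear map that is $+1$ on $W$ and $-1$ on $W^\perp$. The matrix of this map is symmetric, its square is the identity $I_n$, and its trace is $k-(n-k)$. Conversely, such a matrix returns $W$ as its $+1$-eigenspace. This models the Grassmannian by involution matrices,
\[
\operatorname{Gr}(k,\mathbb R^n)\cong\{X\in\operatorname{Sym}^2(\mathbb R^n): X^2=I_n,\ \operatorname{tr}X=2k-n\},
\]
where $\operatorname{Sym}^2(\mathbb R^n)$ is the space of real symmetric $n\times n$ matrices. Over $\mathbb C$ the same equations define the affine variety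
\[
\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)=\{X\in\operatorname{Sym}^2(\mathbb C^n): X^2=I_n,\ \operatorname{tr}X=2k-n\},\qquad 1\le k\le n .
\]
Let $R=\mathbb C[x_{ij}:1\le i\le j\le n]$, let $X=(x_{ij})$ with $x_{ji}=x_{ij}$ be the generic symmetric matrix, and let $\mathcal I_{k,n}\subseteq R$ be the ideal of all polynomials vanishing on $\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$.

We study the Gr\"obner degeneration of this variety with respect to total degree. The \emph{initial form} of a nonzero polynomial is its homogeneous component of top degree. The \emph{initial ideal} $\operatorname{in}(\mathcal I)$ of an ideal $\mathcal I\subseteq R$ is generated by the initial forms of all its elements, and the zero set $Z(\operatorname{in}(\mathcal I))$ is the \emph{limit} of $Z(\mathcal I)$. The initial ideal is homogeneous and carries the numerical information of $\mathcal I$: the space of polynomial functions of degree at most $d$ on $\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$ has dimension $\sum_{i\le d}\dim R_i/\operatorname{in}(\mathcal I_{k,n})_i$ (Lemma~\ref{lem:in}). Geometrically,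 the limit is what one sees of the variety from far away.

This picture suggests the answer. Shrink a point $X$ of the variety to $Y=s^{-1}X$. Then $Y^2=s^{-2}I_n$ and $\operatorname{tr}Y=(2k-n)/s$, and as $s\to\infty$ these equations become $Y^2=0$ and $\operatorname{tr}Y=0$. One further condition survives. Put
\[
r=\lfloor n/2\rfloor,\qquad m=\min(k,n-k),\qquad \epsilon=\begin{cases}-1&\text{if }k\le n-k,\\ +1&\text{otherwise.}\end{cases}
\]
Since $X^2=I_n$, the matrix $X$ is diagonalizable with eigenvalues $\pm1$, and the trace forces the multiplicities $k$ for $+1$ and $n-k$ for $-1$. Hence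
\begin{equation}\label{eq:rank}
\operatorname{rank}(X-\epsilon I_n)=m\qquad\text{for all }X\in\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n),
\end{equation}
so $Y-s^{-1}\epsilon I_n$ has rank $m$, and a limit of such $Y$ has rank at most $m$. A matrix with $Y^2=0$ has $\operatorname{im}Y\subseteq\ker Y$, hence rank at most $r$. So for $m=r$ the rank condition is automatic, and one may hope that the entries of $X^2$ and the trace account for the whole initial ideal. (The trace cannot be dropped: it is linear, and the entries of $X^2$ are quadrics.) Write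
\[
J=\langle X^2,\operatorname{tr}X\rangle
\]
for the ideal generated by the entries of $X^2$ and by $\operatorname{tr}X$. Devriendt, Friedman, Reinke and Sturmfels conjectured that, for $k=\lfloor n/2\rfloor$, the limit is $\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=0\}$ and the initial ideal is $J$; see Lim and Ye \cite{LY}. The conjecture is true.

\begin{theorem}\label{thm:A}
For all $n\ge2$,
\[
\operatorname{in}(\mathcal I_{\lfloor n/2\rfloor,n})=\langle X^2,\operatorname{tr}X\rangle
\quad\text{and}\quad
Z(\operatorname{in}(\mathcal I_{\lfloor n/2\rfloor,n}))=\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=0\}.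
\]
\end{theorem}

The same method treats every $k$. For $0\le m\le r$ let
\begin{align*}
J^{(m)}&=\langle X^2,\ \operatorname{tr}X,\ (m+1)\times(m+1)\text{ minors of }X\rangle,\\
Z_m&=\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=0,\ \operatorname{rank}X\le m\}.
\end{align*}
For a partition $\lambda$, let $\ell(\lambda)$ be its number of parts and $2\lambda=(2\lambda_1,2\lambda_2,\dots)$. The group $O(n)=O(n,\mathbb C)$ acts on $R$ through conjugation of $X$. The polynomials $f_\lambda$, which are products of minors, and the irreducible $SO(n)$-modules $V(a)$ of highest weight $a$ are defined in Section~\ref{sec:lower}.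

\begin{theorem}\label{thm:B}
Let $n\ge2$, $1\le k\le n$ and $m=\min(k,n-k)$.
\begin{itemize}
\item[(a)] $\operatorname{in}(\mathcal I_{k,n})=J^{(m)}$, and this ideal is radical. Hence it is the full vanishing ideal of the limit, which is $Z_m$.
\item[(b)] $R_d/\operatorname{in}(\mathcal I_{k,n})_d=\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le m}E_\lambda$ is multiplicity-free. Here $E_\lambda$ is the irreducible $O(n)$-module generated by the image of $f_\lambda$, and its restriction to $SO(n)$ is $V(2\lambda)$ if $2\ell(\lambda)<n$, and $V(2\lambda)\oplus V(2\lambda_1,\dots,2\lambda_{r-1},-2\lambda_r)$ if $2\ell(\lambda)=n$. In particular, the Hilbert function of $R/\operatorname{in}(\mathcal I_{k,n})$ is $d\mapsto\sum_{\lambda\vdash d,\ \ell(\lambda)\le m}\dim E_\lambda$.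
\item[(c)] $\operatorname{in}(\mathcal I_{k,n})=\langle X^2,\operatorname{tr}X\rangle$ if and only if $Z(\operatorname{in}(\mathcal I_{k,n}))=\{X:X^2=0\}$, if and only if $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$.
\item[(d)] The entries of $X^2-I_n$, the polynomial $\operatorname{tr}X-(2k-n)$ and the $(m+1)\times(m+1)$ minors of $X-\epsilon I_n$ generate $\mathcal I_{k,n}$, and their initial forms generate $\operatorname{in}(\mathcal I_{k,n})$. If $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, the minors may be omitted.
\item[(e)] $Z_m$ has pure dimension $m(n-m)$. It is irreducible if $2m<n$, and it has exactly two irreducible components if $2m=n$.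
\end{itemize}
\end{theorem}

The difficulty is that $\operatorname{in}(\mathcal I_{k,n})$ involves the initial forms of \emph{all} elements of $\mathcal I_{k,n}$. The defining equations give only $J\subseteq\operatorname{in}(\mathcal I_{k,n})$, and top-degree terms may cancel in a combination of equations and expose new initial forms. For $k=n$, for instance, the variety is the single point $I_n$ and the initial ideal contains all $x_{ij}$, while the only linear forms in $J$ are the multiples of $\operatorname{tr}X$. To exclude new initial forms when $k=\lfloor n/2\rfloor$ we compare the two sides of the surjection $R_d/J_d\to R_d/\operatorname{in}(\mathcal I_{k,n})_d$. Dimensions are hard to compute directly, but both sides are $O(n)$-modules, and the number of irreducible summands is accessible. In Sections~\ref{sec:traceless} and~\ref{sec:upper} we identify $R_d/J_d$ with a space of coinvariants of traceless tensors; this bounds its number of summands by the number of partitions of $d$ with at most $r$ parts. In Section~\ref{sec:lower} we find one summand of $R_d/\operatorname{in}(\mathcal I_{k,n})_d$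 for each partition of $d$ with at most $m$ parts. The bounds meet when $m=r$.

\section{Initial ideals and the action of the orthogonal group}\label{sec:prelim}

Throughout, $n\ge2$, and $V=\mathbb C^n$ has the standard basis $e_1,\dots,e_n$ and the symmetric \emph{bilinear} form $(v,w)=v^\top w$. A subspace is \emph{isotropic} if the form vanishes on it. We write $\pi_m(d)$ for the number of partitions of $d$ with at most $m$ parts.

\begin{lemma}\label{lem:in}
Let $\mathcal I\subseteq R$ be an ideal, and let $\mathcal I_{\le d}$ be the space of its elements of degree at most $d$.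
\begin{itemize}
\item[(i)] $\operatorname{in}(\mathcal I)_d$ is the set of degree-$d$ components of elements of $\mathcal I_{\le d}$. Consequently $\dim R_{\le d}/\mathcal I_{\le d}=\sum_{i\le d}\dim R_i/\operatorname{in}(\mathcal I)_i$.
\item[(ii)] If $\mathcal L\subseteq\mathcal I$ is an ideal with $\operatorname{in}(\mathcal L)\supseteq\operatorname{in}(\mathcal I)$, then $\mathcal L=\mathcal I$.
\item[(iii)] If $X(s)\in Z(\mathcal I)$ for $s>0$ and $s^{-1}X(s)\to Y$ as $s\to\infty$, then $\operatorname{in}(\mathcal I)$ vanishes at $Y$.
\end{itemize}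
\end{lemma}

\begin{proof}
(i) Let $\mathcal I'_d$ be the set in question. It is a linear space whose nonzero elements are initial forms, so $\mathcal I'_d\subseteq\operatorname{in}(\mathcal I)_d$. If $g$ is homogeneous of degree $e$ and $F\in\mathcal I_{\le d}$, then $gF\in\mathcal I_{\le d+e}$ has degree-$(d+e)$ component $gF_d$. So $\bigoplus_d\mathcal I'_d$ is an ideal; it contains all initial forms, hence equals $\operatorname{in}(\mathcal I)$. The dimension formula follows from the exact sequences $0\to\mathcal I_{\le d-1}\to\mathcal I_{\le d}\to\operatorname{in}(\mathcal I)_d\to0$.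

(ii) Let $F\in\mathcal I$ have degree $d$. By (i) there is $G\in\mathcal L_{\le d}$ with $G_d=F_d$. Then $F-G\in\mathcal I_{\le d-1}$, and induction on $d$ gives $F\in\mathcal L$.

(iii) By (i) it suffices to treat $F_d$ for $F=F_0+\dots+F_d\in\mathcal I$. We have $0=s^{-d}F(X(s))=\sum_{i\le d}s^{i-d}F_i(s^{-1}X(s))\to F_d(Y)$.
\end{proof}

Applying (i) to the entries of $X^2-I_n$ and to $\operatorname{tr}X-(2k-n)$ gives
\begin{equation}\label{eq:incl}
J\subseteq\operatorname{in}(\mathcal I_{k,n})\qquad\text{for all }k.
\end{equation}

The group $O(n)$ acts on $R$ by $(g\cdot f)(X)=f(g^\top Xg)$, preserving degrees. For $v,w\in V$ let $x_{v,w}=v^\top Xw\in R_1$. Then $x_{v,w}=x_{w,v}$, $x_{e_i,e_j}=x_{ij}$ and $g\cdot x_{v,w}=x_{gv,gw}$. All our ideals are $O(n)$-stable. Indeed, since $g^\top=g^{-1}$, the map $X\mapsto g^\top Xg$ preserves $\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$ and $Z_m$, so it preserves their vanishing ideals, and $\operatorname{in}(\mathcal I_{k,n})$ is stable by Lemma~\ref{lem:in}(i). The trace is invariant, the entries of $(g^\top Xg)^2=g^\top X^2g$ are linear combinations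 of entries of $X^2$, and by the Cauchy--Binet formula the minors of $g^\top Xg$ are linear combinations of minors of $X$ of the same size. So $J$ and $J^{(m)}$ are stable.

All modules below are finite-dimensional and rational, that is, matrix coefficients are regular functions on the group. Such modules over $O(n)$ and $SO(n)$ are semisimple: they are direct sums of irreducible modules. The number of summands is the \emph{length}; unless stated otherwise it is taken over $O(n)$. Length is additive in short exact sequences, so
\begin{equation}\label{eq:length}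
\text{a surjection }M\to M'\text{ with }\operatorname{length}M\le\operatorname{length}M'\text{ is an isomorphism.}
\end{equation}

\section{The case $n=2$}\label{sec:two}

Let $n=2$ and $k=1$. The isotropic vectors $u=\frac1{\sqrt2}(e_1+\sqrt{-1}\,e_2)$ and $\bar u=\frac1{\sqrt2}(e_1-\sqrt{-1}\,e_2)$ satisfy $(u,\bar u)=1$. As coordinates on $\operatorname{Sym}^2(\mathbb C^2)$ take $\tau=\operatorname{tr}X$ and
\[
y=x_{u,u}=\tfrac12(x_{11}-x_{22})+\sqrt{-1}\,x_{12},\qquad z=x_{\bar u,\bar u}=\tfrac12(x_{11}-x_{22})-\sqrt{-1}\,x_{12}.
\]
Then $yz=\frac14(x_{11}-x_{22})^2+x_{12}^2=\frac14\tau^2-\det X$, and the Cayley--Hamilton theorem gives $X^2=\tau X-(\det X)I_2\equiv yz\,I_2$ modulo $\tau$. So $J=\langle\tau,yz\rangle$, and $\operatorname{Gr}_{\mathbb C}(1,\mathbb R^2)$ is the hyperbola $\tau=0$, $yz=1$. The expected limit is the pair of asymptotes $\tau=0$, $yz=0$. We prove $\operatorname{in}(\mathcal I_{1,2})=J$ in the way that generalizes.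

\emph{Upper bound.} For $d\ge1$ the space $R_d/J_d$ has basis $y^d,z^d$. The elements $u\mapsto tu$, $\bar u\mapsto t^{-1}\bar u$ of $SO(2)$ scale $y^d$ by $t^{2d}$ and $z^d$ by $t^{-2d}$, so a nonzero submodule contains $y^d$ or $z^d$. The reflection $\operatorname{diag}(1,-1)$ exchanges $u$ and $\bar u$, hence $y^d$ and $z^d$. So $R_d/J_d$ has length $1=\pi_1(d)$, and its quotient $R_d/\operatorname{in}(\mathcal I_{1,2})_d$ is either all of it or zero.

\emph{Lower bound.} The points $(y,z,\tau)=(s,s^{-1},0)$ lie on the hyperbola, and after division by $s$ they tend to $(1,0,0)$, which is the matrix $\bar u\bar u^\top$. By Lemma~\ref{lem:in}(iii) the initial ideal vanishes there, while $y^d$ does not. So the quotient is nonzero, and $\operatorname{in}(\mathcal I_{1,2})_d=J_d$.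

Two features persist in general. No description of $\mathcal I_{k,n}$ is needed for the lower bound, only one curve on the variety. And the count must be made over $O(n)$: over $SO(2)$ the module $R_d/J_d$ has length $2$, while the polynomial $y^d$ detects only one summand.

For larger $n$ the ring $R/J$ has no such presentation, and the upper bound is the harder half. It has to account for relations such as the following. For $n=3$, Cayley--Hamilton expresses the adjugate matrix as $X^2-(\operatorname{tr}X)X+\frac12\bigl((\operatorname{tr}X)^2-\operatorname{tr}X^2\bigr)I_3$, so all $2\times2$ minors of $X$ lie in $J$. For $n\ge4$ they do not, because there are symmetric matrices of square zero and rank $2$ (the matrix $A_2$ of Section~\ref{sec:lower}). The dependence on $n$ will come from the vanishing statement in Lemma~\ref{lem:weyl}.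

\section{Traceless tensors}\label{sec:traceless}

The generators of $J$ are $\operatorname{tr}X=\sum_ax_{e_a,e_a}$ and $v^\top X^2w=\sum_ax_{v,e_a}x_{e_a,w}$. Both arise by feeding the invariant tensor $\sum_ae_a\otimes e_a$ into a product of forms $x_{v,w}$. This suggests lifting the problem from $R_d$ to $V^{\otimes2d}$, where the quotient by all insertions of this tensor is a classical object.

Let $N\ge0$. The symmetric group $S_N$ acts on $V^{\otimes N}$ by permuting the slots, and this action commutes with that of $O(n)$. For $1\le i<j\le N$ let $\omega_{ij}:V^{\otimes(N-2)}\to V^{\otimes N}$ insert $\sum_ae_a\otimes e_a$ in slots $i,j$, and let $c_{ij}:V^{\otimes N}\to V^{\otimes(N-2)}$ contract slots $i,j$ with the form. Both maps are $O(n)$-equivariant. Put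
\[
K_N=\sum_{i<j}\operatorname{im}\omega_{ij},\qquad V^{[N]}=\bigcap_{i<j}\ker c_{ij}.
\]
The elements of $V^{[N]}$ are the \emph{traceless} tensors. Both spaces are stable under $O(n)\times S_N$. In the bases of tensors $e_{i_1}\otimes e_{i_2}\otimes\cdots$ the matrices of $\omega_{ij}$ and $c_{ij}$ have entries $0,1$ and are transposes of each other. So for the Hermitian inner product making these bases orthonormal, $\ker c_{ij}=(\operatorname{im}\omega_{ij})^\perp$, hence $V^{[N]}=K_N^\perp$ and
\begin{equation}\label{eq:split}
V^{\otimes N}=V^{[N]}\oplus K_N .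
\end{equation}

We recall two textbook facts. First, the irreducible $S_N$-modules are the \emph{Specht modules} $\mathrm{Sp}^\mu$, $\mu\vdash N$. For a filling $t$ of the diagram of $\mu$ by $1,\dots,N$, let $C_t$ be the group of permutations preserving each column, let $\kappa_t=\sum_{\gamma\in C_t}\operatorname{sgn}(\gamma)\gamma$, and let $\{t\}$ be the class of $t$ up to reordering within rows. Then $\mathrm{Sp}^\mu$ is spanned by the nonzero vectors $\kappa_t\{t\}$ in the permutation module on these classes; $\mathrm{Sp}^{(N)}$ is trivial. Since $\kappa_t^2=|C_t|\kappa_t$, the element $\kappa_t$ does not annihilate $\mathrm{Sp}^\mu$.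

Second, a \emph{Brauer diagram} is a perfect matching of $N$ input slots and $N$ output slots. It defines an operator on $V^{\otimes N}$: contract each matched pair of inputs, move each remaining input to its matched output, and insert $\sum_ae_a\otimes e_a$ in each matched pair of outputs. The first fundamental theorem of invariant theory for $O(n)$ says that these operators span $\operatorname{End}_{O(n)}(V^{\otimes N})$.

The next lemma is due to Weyl; see \cite[Ch.~V]{Weyl} and \cite[Thm.~19.19]{FH}. We include a proof.

\begin{lemma}\label{lem:weyl}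
As an $O(n)\times S_N$-module, $V^{[N]}=\bigoplus_{\mu\vdash N}M_\mu\otimes\mathrm{Sp}^\mu$, where each $M_\mu$ is zero or an irreducible $O(n)$-module. Moreover, $M_\mu=0$ if the sum of the lengths of the first two columns of $\mu$ exceeds $n$.
\end{lemma}

The vanishing rests on a computation in the exterior algebra. Let $\varepsilon_i=e_i\wedge\cdot$ and let $\iota_i$ be interior multiplication, $\iota_i(v_1\wedge\dots\wedge v_p)=\sum_a(-1)^{a-1}(e_i,v_a)\,v_1\wedge\dots\widehat{v_a}\dots\wedge v_p$. They satisfy $\iota_j\varepsilon_i+\varepsilon_i\iota_j=\delta_{ij}$.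

\begin{lemma}\label{lem:wedge}
If $p+q>n$, then $c=\sum_i\iota_i\otimes\iota_i$ is injective on $\Lambda^pV\otimes\Lambda^qV$.
\end{lemma}

\begin{proof}
Declare the basis $e_S=e_{s_1}\wedge\dots\wedge e_{s_p}$ ($S=\{s_1<\dots<s_p\}$) of $\Lambda V$ orthonormal for a Hermitian inner product. For $i\notin S$ we have $\varepsilon_ie_S=\pm e_{S\cup\{i\}}$ and $\iota_ie_{S\cup\{i\}}=\pm e_S$ with the same sign, and $\iota_ie_S=\varepsilon_ie_{S\cup\{i\}}=0$. So $\varepsilon_i$ is the adjoint of $\iota_i$, and $c^*=\sum_i\varepsilon_i\otimes\varepsilon_i$. Now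
\[
c^*c-cc^*=\sum_{i,j}\bigl(\varepsilon_i\iota_j\otimes\varepsilon_i\iota_j-\iota_j\varepsilon_i\otimes\iota_j\varepsilon_i\bigr).
\]
For $i\ne j$ we have $\iota_j\varepsilon_i=-\varepsilon_i\iota_j$, and the two terms cancel. For $i=j$ put $\nu_i=\varepsilon_i\iota_i$; the term is $\nu_i\otimes\nu_i-(1-\nu_i)\otimes(1-\nu_i)=\nu_i\otimes1+1\otimes\nu_i-1$. Since $\nu_i$ fixes $e_S$ if $i\in S$ and kills it otherwise, $\sum_i\nu_i=p$ on $\Lambda^pV$. So $c^*c-cc^*=p+q-n$ on $\Lambda^pV\otimes\Lambda^qV$, and $\|cz\|^2=\|c^*z\|^2+(p+q-n)\|z\|^2$. If $p+q>n$ and $cz=0$, then $z=0$.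
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:weyl}]
Decompose $V^{[N]}$ under $S_N$ as $\bigoplus_\mu M_\mu\otimes\mathrm{Sp}^\mu$ with $M_\mu=\operatorname{Hom}_{S_N}(\mathrm{Sp}^\mu,V^{[N]})$. The group $O(n)$ acts on the factors $M_\mu$.

\emph{Irreducibility.} We first show that every $\alpha\in\operatorname{End}_{O(n)}(V^{[N]})$ comes from $\mathbb C[S_N]$. Extend $\alpha$ by zero on $K_N$, using \eqref{eq:split}. The extension is $O(n)$-equivariant, so it is a combination of Brauer operators. A diagram has as many input--input edges as output--output edges, so it is either a permutation or has an input--input edge. In the second case the operator begins with a contraction and kills $V^{[N]}$. Hence $\alpha$ is the restriction of an element of $\mathbb C[S_N]$, and it acts on $M_\mu\otimes\mathrm{Sp}^\mu$ as $1\otimes\psi$ for some $\psi\in\operatorname{End}(\mathrm{Sp}^\mu)$. Suppose $M_\mu=M'\oplus M''$ with nonzero $O(n)$-submodules, and let $\alpha$ be the identity on $M'\otimes\mathrm{Sp}^\mu$ and zero on $M''\otimes\mathrm{Sp}^\mu$ and on the other summands. Restricting to $M'\otimes\mathrm{Sp}^\mu$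 gives $\psi=1$, and restricting to $M''\otimes\mathrm{Sp}^\mu$ gives $\psi=0$, a contradiction. By semisimplicity, $M_\mu$ is zero or irreducible.

\emph{Vanishing.} Let $p\ge q$ be the lengths of the first two columns of $\mu$, let $p+q>n$, and suppose $M_\mu\ne0$. Choose a filling $t$ with first column $1,\dots,p$ and second column $p+1,\dots,p+q$. Since $\kappa_t$ does not annihilate $\mathrm{Sp}^\mu$, there is a nonzero $z\in\kappa_tV^{[N]}\subseteq V^{[N]}$. It is antisymmetric in slots $1,\dots,p$ and in slots $p+1,\dots,p+q$. Identify $\Lambda^pV$ with the antisymmetric tensors by $v_1\wedge\dots\wedge v_p\mapsto\sum_\gamma\operatorname{sgn}(\gamma)\,v_{\gamma(1)}\otimes\dots\otimes v_{\gamma(p)}$; then $z\in\Lambda^pV\otimes\Lambda^qV\otimes V^{\otimes(N-p-q)}$. If $q=0$, then $p>n$ and $\Lambda^pV=0$, so $z=0$. If $q\ge1$, note that pairing the first slot of an antisymmetric tensor with $e_i$ is $\iota_i$, so $c_{1,p+1}$ acts on $z$ as $c\otimes\mathrm{id}$. Since $z$ is traceless, Lemma~\ref{lem:wedge} gives $z=0$. Both cases contradict $z\ne0$.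
\end{proof}

The irreducibility fails for $SO(n)$, as $n=N=2$ shows: $M_{(2)}$ is spanned by $u\otimes u$ and $\bar u\otimes\bar u$, and $SO(2)$ preserves both lines.

\section{The upper bound: $R/J$ as coinvariants}\label{sec:upper}

Let $H_d=S_2\wr S_d\subseteq S_{2d}$ be the hyperoctahedral group, the stabilizer of the pairing $\{1,2\},\{3,4\},\dots,\{2d-1,2d\}$. For an $H_d$-module $W$, the \emph{coinvariants} $W_{H_d}$ are the quotient of $W$ by the span of all $hw-w$, the largest quotient on which $H_d$ acts trivially. We use the classical decomposition \cite[VII.2]{Mac}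
\begin{equation}\label{eq:gelfand}
\operatorname{Ind}_{H_d}^{S_{2d}}1=\bigoplus_{\lambda\vdash d}\mathrm{Sp}^{2\lambda}.
\end{equation}
The left side is the permutation module on the perfect matchings of $2d$ points; for $d=2$ there are three matchings, and \eqref{eq:gelfand} reads $3=1+2=\dim\mathrm{Sp}^{(4)}+\dim\mathrm{Sp}^{(2,2)}$. By Frobenius reciprocity, $\dim(\mathrm{Sp}^\mu)_{H_d}=\dim\operatorname{Hom}_{H_d}(\mathrm{Sp}^\mu,1)$ is the multiplicity of $\mathrm{Sp}^\mu$ in \eqref{eq:gelfand}: it is $1$ if $\mu=2\lambda$ with $\lambda\vdash d$, and $0$ otherwise.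

\begin{proposition}\label{prop:upper}
$R_d/J_d\cong\bigoplus_{\lambda\vdash d}M_{2\lambda}$ as $O(n)$-modules, and $\operatorname{length}(R_d/J_d)\le\pi_r(d)$.
\end{proposition}

\begin{proof}
Define the $O(n)$-equivariant map
\[
\varphi:V^{\otimes2d}\to R_d,\qquad v_1\otimes\dots\otimes v_{2d}\mapsto\prod_{b=1}^dx_{v_{2b-1},v_{2b}} .
\]
It sends $e_{i_1}\otimes\dots\otimes e_{i_{2d}}$ to the monomial $x_{i_1i_2}\cdots x_{i_{2d-1}i_{2d}}$. Every monomial of degree $d$ occurs, and two basis tensors give the same monomial exactly when they differ by reordering the pairs and swapping within pairs, that is, when they lie in one $H_d$-orbit. The orbits index a basis of the coinvariants, so $\varphi$ induces an isomorphism $(V^{\otimes2d})_{H_d}\cong R_d$.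

We claim that $\varphi(K_{2d})=J_d$. Fix $i<j$ and apply $\varphi\circ\omega_{ij}$ to a basis tensor. If $\{i,j\}$ is one of the pairs, the result is $\sum_ax_{aa}=\operatorname{tr}X$ times the monomial given by the other $d-1$ pairs, so $\varphi(\operatorname{im}\omega_{ij})=(\operatorname{tr}X)R_{d-1}$. Otherwise $i$ and $j$ lie in different pairs. If their partners carry the basis vectors $v,w$, then by the symmetry $x_{v,w}=x_{w,v}$ these two pairs contribute $\sum_ax_{v,e_a}x_{e_a,w}=v^\top X^2w$, and the other $d-2$ pairs contribute an arbitrary monomial. So $\varphi(\operatorname{im}\omega_{ij})$ is the span of the products of entries of $X^2$ with $R_{d-2}$. The first case occurs when $d\ge1$ and the second when $d\ge2$, and the sum of these spaces is $J_d$.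

Both summands in \eqref{eq:split} are $H_d$-stable, so $R_d\cong(V^{[2d]})_{H_d}\oplus(K_{2d})_{H_d}$, and the second summand corresponds to $J_d$. By Lemma~\ref{lem:weyl} and \eqref{eq:gelfand},
\[
R_d/J_d\cong(V^{[2d]})_{H_d}=\bigoplus_{\mu\vdash2d}M_\mu\otimes(\mathrm{Sp}^\mu)_{H_d}\cong\bigoplus_{\lambda\vdash d}M_{2\lambda}.
\]
The first two columns of $2\lambda$ both have length $\ell(\lambda)$. So $M_{2\lambda}=0$ if $2\ell(\lambda)>n$, that is, if $\ell(\lambda)>r$, and the other summands have length at most $1$.
\end{proof}

\section{The lower bound: highest weight vectors}\label{sec:lower}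

We must now show that a quotient $R_d/\mathfrak a_d$ has many summands while knowing little about the ideal $\mathfrak a$. Highest weight vectors are suited to this: a single one that is not in $\mathfrak a$ produces a summand, and its weight tells which one.

For $1\le j\le r$ let
\[
u_j=\tfrac1{\sqrt2}\bigl(e_{2j-1}+\sqrt{-1}\,e_{2j}\bigr),\qquad\bar u_j=\tfrac1{\sqrt2}\bigl(e_{2j-1}-\sqrt{-1}\,e_{2j}\bigr).
\]
Then $(u_i,u_j)=(\bar u_i,\bar u_j)=0$ and $(u_i,\bar u_j)=\delta_{ij}$. The subspaces $F_j=\langle u_1,\dots,u_j\rangle$ form an isotropic flag $F_1\subset\dots\subset F_r$. Its stabilizer $B$ in $SO(n)$ is a Borel subgroup, with maximal torus $T$ consisting of the maps $u_j\mapsto t_ju_j$, $\bar u_j\mapsto t_j^{-1}\bar u_j$ (fixing $e_n$ if $n$ is odd). A \emph{$B$-eigenvector of weight} $a=(a_1,\dots,a_r)\in\mathbb Z^r$ is a nonzero vector that spans a $B$-stable line on which $T$ acts by $t_1^{a_1}\cdots t_r^{a_r}$. The theorem of the highest weight says that an irreducible $SO(n)$-module has exactly one $B$-stable line, and that the weight $a$ of this line determines the module up to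 isomorphism; we call it $V(a)$. (For $n=2$, $B=T=SO(2)$ and $V(a)$ is the character $t^a$.) It follows that
\begin{equation}\label{eq:hw}
\text{a $B$-eigenvector $v$ of weight $a$ generates an $SO(n)$-submodule isomorphic to $V(a)$.}
\end{equation}
Indeed, decompose the ambient module into irreducibles $N_i$. Each nonzero component $v_i$ of $v$ is a $B$-eigenvector of weight $a$, so there is an isomorphism $V(a)\to N_i$ sending a fixed $B$-eigenvector to $v_i$. The sum of these maps embeds $V(a)$ with image containing $v$.

The polynomial $y=x_{u,u}$ of Section~\ref{sec:two} generalizes to the leading principal minors of $X$ along the flag. Define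
\[
\Delta_j=\det\bigl(x_{u_a,u_b}\bigr)_{1\le a,b\le j},\qquad f_\lambda=\prod_{j=1}^r\Delta_j^{\lambda_j-\lambda_{j+1}}\qquad(\ell(\lambda)\le r,\ \lambda_{r+1}=0).
\]
With $U_j=(u_1|\cdots|u_j)$ we have $\Delta_j=\det(U_j^\top XU_j)$. For $g\in B$ we have $gU_j=U_jC$, where $C$ is the matrix of $g|_{F_j}$, so $g\cdot\Delta_j=\det(C^\top U_j^\top XU_jC)=\det(g|_{F_j})^2\Delta_j$. On $T$ the factor is $(t_1\cdots t_j)^2$. Since $\sum_{j\ge i}(\lambda_j-\lambda_{j+1})=\lambda_i$ and $\sum_jj(\lambda_j-\lambda_{j+1})=|\lambda|$, the polynomial $f_\lambda$ has degree $|\lambda|$, and its image in any quotient of $R$ by an $O(n)$-stable ideal is zero or a $B$-eigenvector of weight $2\lambda$.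

One point detects all $f_\lambda$ with $\ell(\lambda)\le m$. For $0\le m\le r$ let
\[
A_m=\sum_{j=1}^m\bar u_j\bar u_j^\top .
\]
It is symmetric, $A_m^2=\sum_{i,j}\bar u_i(\bar u_i,\bar u_j)\bar u_j^\top=0$, and $A_mu_j=\bar u_j$ for $j\le m$, so it has rank exactly $m$. Thus $A_m\in Z_m$. Moreover $u_a^\top A_mu_b=\delta_{ab}$ for $a,b\le m$, so $\Delta_j(A_m)=1$ for $j\le m$ and
\begin{equation}\label{eq:one}
f_\lambda(A_m)=1\qquad\text{if }\ell(\lambda)\le m .
\end{equation}

\begin{lemma}\label{lem:curve}
If $m=\min(k,n-k)$, then every element of $\operatorname{in}(\mathcal I_{k,n})$ vanishes at $A_m$.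
\end{lemma}

\begin{proof}
We run the curve of Section~\ref{sec:two} in $m$ coordinate planes at once. For $s>0$ let $Y_j(s)=s\,\bar u_j\bar u_j^\top+s^{-1}u_ju_j^\top$. It is symmetric, its trace is $s(\bar u_j,\bar u_j)+s^{-1}(u_j,u_j)=0$, and
\[
Y_j(s)^2=\bar u_ju_j^\top+u_j\bar u_j^\top=e_{2j-1}e_{2j-1}^\top+e_{2j}e_{2j}^\top .
\]
Let $D=\sum_{i>2m}e_ie_i^\top$ and $X(s)=\sum_{j\le m}Y_j(s)+\epsilon D$. This matrix is block diagonal, with $m$ blocks of size $2$ and the block $\epsilon I_{n-2m}$, so $X(s)^2=I_n$. Its trace is $\epsilon(n-2m)$, which is $-(n-2k)$ if $k\le n-k$ and $n-2(n-k)$ otherwise, in both cases $2k-n$. So $X(s)\in\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$. Since $s^{-1}X(s)\to A_m$, Lemma~\ref{lem:in}(iii) applies.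
\end{proof}

No larger $m$ is possible here: each plane uses up one eigenvalue $+1$ and one eigenvalue $-1$.

It remains to pass from $SO(n)$ to $O(n)$. An irreducible $O(n)$-module can contain two different highest weights, and we must rule out that two of the $f_\lambda$ point to the same summand. Let $\sigma=-I_n$ if $n$ is odd and $\sigma=\operatorname{diag}(1,\dots,1,-1)$ if $n$ is even, so that $O(n)=SO(n)\cup\sigma SO(n)$. For $n=2r$, $\sigma$ swaps $u_r$ and $\bar u_r$ and fixes the other $u_j,\bar u_j$. Put $a^\sigma=a$ for $n$ odd and $a^\sigma=(a_1,\dots,a_{r-1},-a_r)$ for $n$ even.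

\begin{lemma}\label{lem:clifford}
Let $M$ be an irreducible $O(n)$-module and $N\cong V(a)$ an $SO(n)$-submodule. Then $M=N+\sigma N$ and $\sigma N\cong V(a^\sigma)$. There is at most one partition $\lambda$ with $\ell(\lambda)\le r$ such that $V(2\lambda)$ occurs in $M|_{SO(n)}$.
\end{lemma}

\begin{proof}
Since $\sigma$ normalizes $SO(n)$ and $\sigma^2=1$, the space $\sigma N$ is an irreducible $SO(n)$-submodule and $N+\sigma N$ is $O(n)$-stable, hence equal to $M$.

Next, $\sigma$ normalizes $B$. For $n$ odd it is central. For $n=2r$, the group $\sigma B\sigma^{-1}$ is the stabilizer of $F_1\subset\dots\subset F_{r-1}\subset F_r'=F_{r-1}+\langle\bar u_r\rangle$. The plane $F_{r-1}^\perp/F_{r-1}$ has basis $u_r,\bar u_r$ and exactly two isotropic lines, $F_r/F_{r-1}$ and $F_r'/F_{r-1}$. An orthogonal map that preserves $F_{r-1}$ and one of these lines preserves the other, so $\sigma B\sigma^{-1}=B$. If $v\in N$ is a $B$-eigenvector, then $g\sigma v=\sigma(\sigma^{-1}g\sigma)v$ for $g\in B$, so $\sigma v$ is a $B$-eigenvector. Conjugation by $\sigma$ fixes $T$ pointwise for $n$ odd and inverts $t_r$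 for $n$ even, so $\sigma v$ has weight $a^\sigma$.

As a quotient of $N\oplus\sigma N$, the module $M|_{SO(n)}$ has only the constituents $V(a)$ and $V(a^\sigma)$. If $V(2\lambda)$ and $V(2\lambda')$ occur with $\lambda\ne\lambda'$, then $2\lambda'=(2\lambda)^\sigma\neq2\lambda$, so $n$ is even and $\lambda'_r=-\lambda_r\ne0$. This is impossible, since $\lambda_r,\lambda'_r\ge0$.
\end{proof}

\begin{proposition}\label{prop:lower}
Let $0\le m\le r$, and let $\mathfrak a\subseteq R$ be a homogeneous $O(n)$-stable ideal that vanishes at $A_m$. Then $\operatorname{length}(R_d/\mathfrak a_d)\ge\pi_m(d)$ for all $d$.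
\end{proposition}

\begin{proof}
Write $R_d/\mathfrak a_d$ as a direct sum of irreducible $O(n)$-modules. Let $\lambda\vdash d$ with $\ell(\lambda)\le m$. By \eqref{eq:one}, $f_\lambda\notin\mathfrak a$, so its image is a $B$-eigenvector of weight $2\lambda$. Its component in some summand is nonzero, and by \eqref{eq:hw} that summand contains $V(2\lambda)$. By Lemma~\ref{lem:clifford}, different $\lambda$ lead to different summands.
\end{proof}

\section{The initial ideal}\label{sec:ideal}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $k=r$, so that $m=r$. By \eqref{eq:incl} there is a surjection of $O(n)$-modules $R_d/J_d\to R_d/\operatorname{in}(\mathcal I_{r,n})_d$ for every $d$. The source has length at most $\pi_r(d)$ by Proposition~\ref{prop:upper}, and the target has length at least $\pi_r(d)$ by Lemma~\ref{lem:curve} and Proposition~\ref{prop:lower}. By \eqref{eq:length} the map is an isomorphism. Both ideals are homogeneous, so $\operatorname{in}(\mathcal I_{r,n})=J$. A matrix with $X^2=0$ is nilpotent and has trace zero, so $Z(J)=\{X:X^2=0\}$.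
\end{proof}

The hypothesis on $k$ entered only through $m=r$. For $m<r$ the lower bound drops to $\pi_m(d)$, and we must show that the minors in $J^{(m)}$ remove the excess summands of $R_d/J_d$. For this we need to know that each summand is generated by one $f_\lambda$.

\begin{proposition}\label{prop:structure}
$R_d/J_d=\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le r}E_\lambda$, where the $E_\lambda$ are irreducible and pairwise non-isomorphic $O(n)$-modules and $E_\lambda$ is generated by the image of $f_\lambda$. The restriction of $E_\lambda$ to $SO(n)$ is $V(2\lambda)$ if $2\ell(\lambda)<n$, and $V(2\lambda)\oplus V((2\lambda)^\sigma)$ if $2\ell(\lambda)=n$.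
\end{proposition}

\begin{proof}
Decompose $R_d/J_d$ into irreducible summands; there are at most $\pi_r(d)$. The ideal $J$ vanishes at $A_r$, so as in the proof of Proposition~\ref{prop:lower}, for each of the $\pi_r(d)$ partitions $\lambda$ the set of summands containing $V(2\lambda)$ is nonempty, and these sets are disjoint. Hence each set consists of a single summand $E_\lambda$, and there are no other summands. The $E_\lambda$ are pairwise non-isomorphic because only $E_\lambda$ contains $V(2\lambda)$. For the same reason the image $\bar f_\lambda$ of $f_\lambda$, which is nonzero, has zero component in every other summand. So $\bar f_\lambda\in E_\lambda$, and it generates $E_\lambda$ by irreducibility.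

Let $N\cong V(2\lambda)$ be the $SO(n)$-module generated by $\bar f_\lambda$, so that $E_\lambda=N+\sigma N$, and $\sigma N$ is generated by $\sigma\bar f_\lambda$. If $n$ is odd, $\sigma=-I_n$ acts trivially on $R$. If $n=2r$ and $\ell(\lambda)<r$, then $f_\lambda$ involves only $u_1,\dots,u_{r-1}$, which $\sigma$ fixes. In both cases $\sigma\bar f_\lambda=\bar f_\lambda$ and $E_\lambda=N$; these are the cases $2\ell(\lambda)<n$. If $2\ell(\lambda)=n$, then $\lambda_r>0$, so $(2\lambda)^\sigma\ne2\lambda$; the irreducible modules $N$ and $\sigma N\cong V((2\lambda)^\sigma)$ are not isomorphic, and their sum is direct.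
\end{proof}

The next statement says that $J^{(m)}$ is as large as an invariant ideal vanishing at $A_m$ can be. It yields both the initial ideal and its radicality.

\begin{proposition}\label{prop:squeeze}
Let $0\le m\le r$. Then $R_d/J^{(m)}_d=\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le m}E_\lambda$. If $\mathfrak a\supseteq J^{(m)}$ is a homogeneous $O(n)$-stable ideal that vanishes at $A_m$, then $\mathfrak a=J^{(m)}$.
\end{proposition}

\begin{proof}
Let $\lambda\vdash d$ with $j=\ell(\lambda)$ satisfying $m+1\le j\le r$. Since $\lambda_j>\lambda_{j+1}=0$, the polynomial $f_\lambda$ is divisible by $\Delta_j=\det(U_j^\top XU_j)$. By Cauchy--Binet, $\Delta_j$ is a linear combination of $j\times j$ minors of $X$, and by repeated Laplace expansion these lie in the ideal of $(m+1)\times(m+1)$ minors. So $f_\lambda\in J^{(m)}$, and the surjection $R_d/J_d\to R_d/J^{(m)}_d$ kills the module $E_\lambda$ generated by $\bar f_\lambda$. We obtain surjections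
\[
\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le m}E_\lambda\ \longrightarrow\ R_d/J^{(m)}_d\ \longrightarrow\ R_d/\mathfrak a_d
\]
for any $\mathfrak a$ as in the statement; $J^{(m)}$ itself is one, since $A_m\in Z_m$. The first module has length $\pi_m(d)$, and the last has length at least $\pi_m(d)$ by Proposition~\ref{prop:lower}. By \eqref{eq:length} the composite is an isomorphism, hence so are both maps.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)--(d)]
(a), (b). By \eqref{eq:rank} the $(m+1)\times(m+1)$ minors of $X-\epsilon I_n$ lie in $\mathcal I_{k,n}$, and their components of degree $m+1$ are the corresponding minors of $X$. With Lemma~\ref{lem:in}(i) and \eqref{eq:incl} this gives $J^{(m)}\subseteq\operatorname{in}(\mathcal I_{k,n})$. By Lemma~\ref{lem:curve}, Proposition~\ref{prop:squeeze} applies to $\mathfrak a=\operatorname{in}(\mathcal I_{k,n})$ and gives $\operatorname{in}(\mathcal I_{k,n})=J^{(m)}$. Part (b) now follows from Propositions~\ref{prop:structure} and~\ref{prop:squeeze}. We have $Z(J^{(m)})=Z_m$, since the trace condition follows from $X^2=0$. The vanishing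 ideal of $Z_m$ contains $J^{(m)}$, is homogeneous because $Z_m$ is a cone, is $O(n)$-stable, and vanishes at $A_m\in Z_m$. By Proposition~\ref{prop:squeeze} it equals $J^{(m)}$. A vanishing ideal is radical, which proves (a).

(c). The condition $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$ means $m=r$. In that case (a), applied to $k$ and to $r$, and Theorem~\ref{thm:A} give $\operatorname{in}(\mathcal I_{k,n})=J^{(r)}=\operatorname{in}(\mathcal I_{r,n})=J$, with zero set $\{X:X^2=0\}$. If $m<r$, then $A_r$ has square zero and rank $r>m$, so $Z(\operatorname{in}(\mathcal I_{k,n}))=Z_m$ is properly contained in $\{X:X^2=0\}=Z(J)$, and the ideals differ as well.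

(d). The entries of $X^2$ are nonzero polynomials. So are the minors of $X$: at $X=P^\top P$, with $P$ an $(m+1)\times n$ matrix, a minor of size $m+1$ is a product of two maximal minors of $P$, which is nonzero for general $P$. Hence the initial forms of the listed polynomials are exactly the generators of $J^{(m)}=\operatorname{in}(\mathcal I_{k,n})$. If $\mathcal L\subseteq\mathcal I_{k,n}$ is the ideal generated by the listed polynomials, then $\operatorname{in}(\mathcal L)\supseteq\operatorname{in}(\mathcal I_{k,n})$, and Lemma~\ref{lem:in}(ii) gives $\mathcal L=\mathcal I_{k,n}$. If $m=r$, the same argument works without the minors, because $\operatorname{in}(\mathcal I_{k,n})=J$ by (c).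
\end{proof}

\begin{example}
Let $n=3$ and $k=1$, so $m=r=1$, and $R_d/J_d=E_{(d)}$ is the degree-$d$ part of the coordinate ring of $Z_1=\{ww^\top:(w,w)=0\}$. A vector $w=pu_1+qu_1'+te_3$, with $u_1'=\bar u_1$, is isotropic if and only if $2pq+t^2=0$, so the isotropic vectors are the $w=\alpha^2u_1-\beta^2\bar u_1+\sqrt2\,\alpha\beta\,e_3$ with $\alpha,\beta\in\mathbb C$. At $X=ww^\top$ we have $x_{v,v'}=(v,w)(v',w)$, and $(v,w)$ ranges over all binary quadrics in $\alpha,\beta$. So $R_1$ maps onto the binary quartics, and $R_d/J_d$ is identified with the binary forms of degree $4d$. The Hilbert function is $4d+1$.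
\end{example}

\section{The geometry of the limit}\label{sec:geometry}

A symmetric matrix of square zero has isotropic image, so $Z_m$ is swept out by linear spaces indexed by isotropic subspaces. Let $\operatorname{OGr}(m,n)$ be the projective variety of isotropic $m$-dimensional subspaces of $V$, for $0\le m\le r$.

\begin{lemma}\label{lem:ogr}
$\operatorname{OGr}(m,n)$ has pure dimension $m(n-m)-\frac{m(m+1)}2$. It is irreducible if $2m<n$, and it is a disjoint union of two irreducible components if $2m=n$.
\end{lemma}

\begin{proof}
Consider the map $P\mapsto P^\top P$ from $n\times m$ matrices of rank $m$ to symmetric $m\times m$ matrices. Its differential $Q\mapsto Q^\top P+P^\top Q$ is surjective, because $P^\top Q=S/2$ is solvable in $Q$ for every symmetric $S$. So the fiber over $0$ has pure dimension $nm-\frac{m(m+1)}2$. It maps onto $\operatorname{OGr}(m,n)$ by $P\mapsto\operatorname{im}P$, with fibers isomorphic to $GL_m$, of dimension $m^2$. This gives the dimension.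

By Witt's theorem $O(n)$ acts transitively on $\operatorname{OGr}(m,n)$. The group $SO(n)$ is connected, so its orbits are irreducible. It has index $2$, so there is one orbit if the stabilizer of $F_m$ in $O(n)$ contains an element of determinant $-1$, and there are two orbits, exchanged by $\sigma$, otherwise. If $2m<n$, the reflection $\operatorname{diag}(1,\dots,1,-1)$ fixes $F_m$. If $2m=n$, the form identifies $V/F_m$ with the dual of $F_m$, so an element $g$ of the stabilizer acts on $V/F_m$ with determinant $\det(g|_{F_m})^{-1}$, and $\det g=1$. The two orbits then have the same dimension, and both are closed, because the boundary of an orbit consists of orbits of smaller dimension.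
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(e)]
For symmetric $X$ we have $(Xv,Xw)=(v,X^2w)$, so $X^2=0$ if and only if $\operatorname{im}X$ is isotropic. An isotropic subspace $W$ of dimension $p<r$ lies in one of dimension $p+1$, since $W^\perp/W$ is nondegenerate of dimension $n-2p\ge2$ and so contains a nonzero isotropic vector. Hence $X\in Z_m$ if and only if $\operatorname{im}X\subseteq W$ for some $W\in\operatorname{OGr}(m,n)$; that is, $Z_m$ is the image of
\[
\widetilde Z_m=\{(W,X)\in\operatorname{OGr}(m,n)\times\operatorname{Sym}^2(\mathbb C^n):\operatorname{im}X\subseteq W\}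
\]
under the second projection $\rho$. Let the columns of $P$ be a basis of $W$, and let $LP=I_m$. If $\operatorname{im}X\subseteq W$, then $X=PLX$, and transposing gives $X=XL^\top P^\top$, so $X=P(LXL^\top)P^\top$. Thus the fiber of $\widetilde Z_m$ over $W$ is $\{PSP^\top:S=S^\top\}$, and $\widetilde Z_m$ is a vector bundle of rank $\frac{m(m+1)}2$ over $\operatorname{OGr}(m,n)$. By Lemma~\ref{lem:ogr} it has one irreducible component if $2m<n$ and two disjoint ones if $2m=n$, each of dimension $m(n-m)$.

The set $\widetilde Z_m$ is closed in the product and $\operatorname{OGr}(m,n)$ is projective, so $\rho$ maps each component onto an irreducible closed set. The points $(W,X)$ with $\operatorname{rank}X=m$ form a nonempty open subset of each component (take $S$ invertible), and such a point is the only preimage of $X$, because $W=\operatorname{im}X$. So each image has dimension $m(n-m)$, and in the case of two components neither image contains the other. The images are therefore the irreducible components of $Z_m$.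
\end{proof}

The dimension $m(n-m)$ equals $k(n-k)$, the dimension of the Grassmannian. For $n=2$, $m=1$ the variety $\operatorname{OGr}(1,2)$ consists of the two points $\langle u\rangle$ and $\langle\bar u\rangle$, and the two components of $Z_1$ are the asymptotes of the hyperbola of Section~\ref{sec:two}.

\begin{thebibliography}{9}

\bibitem{FH}
Fulton and Harris, \emph{Representation Theory}.

\bibitem{LY}
Lek-Heng Lim and Ke Ye, \emph{Degree of the Grassmannian as an affine variety}, arXiv:2405.05128 (2024).

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.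

\bibitem{Weyl}
Weyl, \emph{The Classical Groups}.

\end{thebibliography}
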